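\title{A golden inequality for the flow polynomial of cubic graphs}

\begin{abstract}
Let $F_G$ be the flow polynomial of a graph $G$ and let $\phi=(1+\sqrt5)/2$. We prove that every bridgeless cubic graph $G$ satisfies
$(-\phi)^{|E(G)|}F_G\big(\tfrac{5-\sqrt5}{2}\big)\ge F_G\big(\tfrac{3-\sqrt5}{2}\big)^2$, with equality if and only if $G$ is planar, as conjectured by Agol and Krushkal. For connected nonplanar $G$ with $n$ vertices the two sides differ by at least $2\phi^{\,n-5}$, and we determine the graphs that attain this bound. The proof writes the square as the flow polynomial of a doubled graph and compares the deletion--contraction recursions of the two sides. They differ by one term, which has a fixed sign and vanishes for planar graphs.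
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite and may have loops and multiple edges. Orient the edges of a graph $\Gamma$ arbitrarily and let $A$ be an abelian group. An \emph{$A$-flow} is a map $g\colon E(\Gamma)\to A$ such that at every vertex the sum of $g$ over the incoming edges equals the sum over the outgoing edges; it is \emph{nowhere-zero} if $g(e)\ne0$ for all $e$. Reversing an edge and negating its value shows that the number of nowhere-zero flows does not depend on the orientation. The \emph{flow polynomial} $F_\Gamma(Q)$ is the polynomial whose value at each positive integer $Q$ is the number of nowhere-zero $\mathbb Z_Q$-flows on $\Gamma$; formula \eqref{eq:subset} below exhibits it and shows that its coefficients are integers. A graph is \emph{cubic} if every vertex has degree $3$, a loop counting twice.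

Let $\phi=(1+\sqrt5)/2$. Tutte's golden identity states that every planar cubic graph $G$ satisfies
\begin{equation}\label{eq:tutte}
F_G(\phi+2)=\phi^{|E(G)|}\,F_G(\phi+1)^2 .
\end{equation}
The flow polynomial is defined without reference to an embedding, so both sides make sense for every cubic graph. One may ask whether \eqref{eq:tutte} detects planarity and, when it fails, in which direction.

The identity has a second form. The automorphism $\sqrt5\mapsto-\sqrt5$ of $\mathbb Q(\sqrt5)$ sends $\phi$ to $-\phi^{-1}$, hence $\phi+1$ and $\phi+2$ to
\[
Q_0=\frac{3-\sqrt5}{2}=\phi^{-2}\qquad\text{and}\qquad Q_1=\frac{5-\sqrt5}{2}=3-\phi .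
\]
Since $F_G$ has integer coefficients, \eqref{eq:tutte} holds for a cubic graph $G$ if and only if the \emph{defect}
\[
D(G)=(-\phi)^{|E(G)|}F_G(Q_1)-F_G(Q_0)^2
\]
vanishes. The two forms are equivalent as identities, but conjugation does not preserve order, and for an inequality the second form is the promising one: $Q_0$ lies in the interval $(0,1)$, where the terms of the deletion--contraction recursion never cancel (Lemma~\ref{lem:positive}). The smallest cases, computed in Example~\ref{ex:small}, are $D(\theta)=D(K_4)=0$, where $\theta$ is the graph with two vertices and three parallel edges, and $D(K_{3,3})=2\phi>0$. Bridges, that is, edges lying on no cycle, must be excluded from any characterization of planarity: a bridge makes $F_G$ vanish identically, so $D(G)=0$ for the nonplanar graph obtained from two copies of $K_{3,3}$ by subdividing one edge in each and joining the two new vertices. These cases suggest the following statement, which was posed as a conjecture by Agol and Krushkal \cite{AK} and which we prove.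

\begin{theorem}\label{thm:main}
Let $G$ be a bridgeless cubic graph, connected or not, multiple edges allowed. Then
\begin{equation}\label{eq:main}
(-\phi)^{|E(G)|}\,F_G\Big(\frac{5-\sqrt5}{2}\Big)\ \ge\ F_G\Big(\frac{3-\sqrt5}{2}\Big)^2 ,
\end{equation}
and equality holds if and only if $G$ is planar.
\end{theorem}

The proof does not use \eqref{eq:tutte}. By conjugation, the equality statement says that a bridgeless cubic graph satisfies \eqref{eq:tutte} exactly when it is planar.

For nonplanar graphs we prove more. A \emph{$2$-edge-cut} of a connected graph is a pair of distinct edges whose removal disconnects it. A \emph{rung insertion} is the following operation on a connected cubic graph: take edges $a,b$ that are equal or form a $2$-edge-cut, put a new vertex on each (two new vertices on $a$ if $a=b$), and join the two new vertices by an edge, the \emph{rung}.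

\begin{theorem}\label{thm:sharp}
Let $G$ be a connected bridgeless nonplanar cubic graph with $n$ vertices. Then $D(G)\ge 2\phi^{\,n-5}$. Equality holds if and only if $G$ arises from $K_{3,3}$ by zero or more rung insertions. In particular equality occurs for every even $n\ge6$.
\end{theorem}

\medskip\noindent\textbf{The method.} The natural tool is induction by deletion and contraction, and it meets three obstacles. First, the right side of \eqref{eq:main} is quadratic in $F_G$. We linearize it: if $h$ is a vertex of $G$, then $F_G(Q_0)^2$ is the value at $Q_0$ of the flow polynomial of the \emph{double}, two copies of $G-h$ joined along the three cut edges. Second, contraction destroys cubicity. We always contract an edge at the same vertex $h$, so that only $h$ has large degree; the double does not contain $h$ and stays cubic. This leads to an inequality for graphs with one \emph{hub} of arbitrary degree, Theorem~\ref{thm:hub}, which contains \eqref{eq:main} as the case of degree $3$. Third, contracting an edge of a double creates a vertex of degree $4$ and leaves the class of doubles. At $Q=Q_0$ a linear relation (Lemma~\ref{lem:golden})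 resolves this vertex and returns to doubles, at the cost of one error term: a signed count of edge sets that connect four loose ends crosswise. Because $Q_0<1$ this count has a fixed sign, and in a planar graph the crosswise connection is impossible. Section~\ref{sec:example} carries out one such step for $K_{3,3}$, where the error term is the whole defect.

\section{The flow polynomial}\label{sec:flow}

For $\Gamma=(V,E)$ and $B\subseteq E$ let $\kappa(B)$ be the number of components of $(V,B)$ and let $\beta(B)=|B|-|V|+\kappa(B)$; put $\beta(\Gamma)=\beta(E)$. A spanning forest of $(V,B)$ misses exactly $\beta(B)$ edges of $B$. Any values on these edges extend to a flow vanishing outside $B$ (send each value around the cycle that the edge closes with the forest), and the extension is unique (a flow supported on a forest is zero, by induction from the leaves). So over an abelian group of order $Q$ exactly $Q^{\beta(B)}$ flows vanish outside $B$, and inclusion--exclusion gives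
\begin{equation}\label{eq:subset}
F_\Gamma(Q)=\sum_{B\subseteq E}(-1)^{|E\setminus B|}\,Q^{\beta(B)} .
\end{equation}
In particular $F_\Gamma(Q)$ counts nowhere-zero flows over \emph{any} abelian group of order $Q$.

We write $\Gamma-e$ and $\Gamma/e$ for deletion and contraction. To \emph{suppress} a vertex of degree $2$ that carries no loop is to contract one of its two edges; a \emph{subdivision} of $\Gamma$ is a graph from which $\Gamma$ arises by suppressions. Being connected, bridgeless or planar is unaffected by subdividing, and planarity is preserved by deletion and contraction. A loop at a vertex of degree $3$ makes the third edge at that vertex a bridge, so bridgeless cubic graphs have no loops.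

\begin{lemma}\label{lem:rules}
The following hold as polynomial identities.
\begin{enumerate}
\item[(a)] $F_\Gamma=F_{\Gamma/e}-F_{\Gamma-e}$ if $e$ is not a loop.
\item[(b)] $F_\Gamma=(Q-1)F_{\Gamma-e}$ if $e$ is a loop.
\item[(c)] $F_\Gamma=0$ if $\Gamma$ has a bridge.
\item[(d)] Suppressing a vertex does not change $F$.
\item[(e)] $F$ is multiplicative over disjoint unions, and an isolated vertex contributes the factor $1$.
\item[(f)] Let $v$ have degree $3$, with two edges to a vertex $u\neq v$ and third edge $vw$. Let $\Gamma'$ be $\Gamma-v$ with a new edge $uw$. Then $F_\Gamma=(Q-2)F_{\Gamma'}$.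
\end{enumerate}
\end{lemma}

\begin{proof}
For (a)--(c), pair the terms $B$ and $B\cup e$ of \eqref{eq:subset}, where $e\notin B$. The terms $B$ sum to $-F_{\Gamma-e}$. If $e$ is not a loop, then $\beta_\Gamma(B\cup e)=\beta_{\Gamma/e}(B)$, because contraction removes one edge and one vertex and keeps the number of components; this gives (a). If $e$ is a loop, $\beta(B\cup e)=\beta(B)+1$, which gives (b). If $e$ is a bridge, $\kappa(B\cup e)=\kappa(B)-1$, so $\beta(B\cup e)=\beta(B)$ and the paired terms cancel. For (d), apply (a) to the contracted edge $e$: in $\Gamma-e$ the vertex has degree $1$, so $F_{\Gamma-e}=0$ by (c). Part (e) holds because $\beta$ is additive. For (f), apply (a) to one of the edges $uv$. Contraction gives $\Gamma'$ with a loop at $u$; deletion followed by suppression of $v$ gives $\Gamma'$. So $F_\Gamma=(Q-1)F_{\Gamma'}-F_{\Gamma'}$.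
\end{proof}

From $\phi^2=\phi+1$ we get $\phi^{-1}=\phi-1$, $\phi^{-2}=2-\phi$, $\phi^{-3}=2\phi-3$, and therefore
\begin{equation}\label{eq:values}
\begin{aligned}
Q_0-1&=-\phi^{-1}, & Q_0-2&=-\phi, & Q_0-3&=-\phi^2, & Q_0^2&=3Q_0-1,\\
Q_1-1&=\phi^{-2}, & Q_1-2&=-\phi^{-1}, & Q_1-3&=-\phi, & Q_1^2&=5Q_1-5 .
\end{aligned}
\end{equation}

\begin{example}\label{ex:small}
A cycle of any length has $F=Q-1$: suppress vertices until a loop remains. Rule (f) reduces $\theta$ to a loop, so $F_\theta=(Q-1)(Q-2)$ and
\[
F_\theta(Q_0)=1,\qquad F_\theta(Q_1)=-\phi^{-3},\qquad D(\theta)=(-\phi)^3(-\phi^{-3})-1=0 .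
\]
For an edge $e$ of $K_4$, the graph $K_4-e$ is a subdivision of $\theta$, and rule (f) reduces $K_4/e$ to $\theta$. So $F_{K_4}=(Q-3)F_\theta$, $F_{K_4}(Q_0)=-\phi^2$, $F_{K_4}(Q_1)=\phi^{-2}$, and both sides of \eqref{eq:main} equal $\phi^4$.

For $K_{3,3}$ we interpolate. Deleting an edge never raises $\beta$, and deleting an edge that lies on a cycle lowers it by one; so in a bridgeless graph $\beta(B)<\beta(E)$ for $B\neq E$, and $F_{K_{3,3}}$ is monic of degree $9-6+1=4$. It vanishes at $Q=1$, and at $Q=2$ because the degrees are odd. At $Q=3$ orient all edges from one side to the other: three values in $\{\pm1\}$ sum to $0$ in $\mathbb Z_3$ only if they are equal, and the graph is connected, so $F(3)=2$. At $Q=4$ use $\mathbb Z_2^2$: three nonzero elements sum to $0$ exactly when they are distinct, so we count Latin squares of order $3$, with $6$ choices for the first row, $2$ for the second and $1$ for the third; $F(4)=12$. Writing $F=(Q-1)(Q-2)(Q^2+sQ+t)$ we get $9+3s+t=1$ and $16+4s+t=2$, whence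
\[
F_{K_{3,3}}=(Q-1)(Q-2)(Q^2-6Q+10).
\]
By \eqref{eq:values} the last factor is $9-3Q_0=3\phi^2$ at $Q_0$ and $5-Q_1=\phi+2$ at $Q_1$. Since $\phi^2(\phi+2)=4\phi+3$,
\[
D(K_{3,3})=\phi^6(\phi+2)-9\phi^4=\phi^4(4\phi-6)=2\phi^4\phi^{-3}=2\phi .
\]
\end{example}

\begin{lemma}\label{lem:positive}
If $\Gamma$ is bridgeless and $0<Q<1$, then $(-1)^{\beta(\Gamma)}F_\Gamma(Q)>0$.
\end{lemma}

\begin{proof}
Induction on $|E|$. If $E=\emptyset$, then $F=1$ and $\beta=0$. A loop contributes the factor $Q-1<0$, and its removal lowers $\beta$ by one. If $e$ is not a loop, then $\beta(\Gamma/e)=\beta(\Gamma)$ and, as $e$ is not a bridge, $\beta(\Gamma-e)=\beta(\Gamma)-1$. So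
\[
(-1)^{\beta(\Gamma)}F_\Gamma=(-1)^{\beta(\Gamma/e)}F_{\Gamma/e}+(-1)^{\beta(\Gamma-e)}F_{\Gamma-e}.
\]
Every edge of $\Gamma/e$ still lies on a cycle, so the first term is positive. The second is positive if $\Gamma-e$ is bridgeless and $0$ otherwise.
\end{proof}

\section{Poles}\label{sec:poles}

We shall cut graphs along a few edges and replace one side by something simpler. For this we need to know how $F$ depends on one side of a cut.

A \emph{pole} $R$ with leg set $L$ is a graph $(V,E)$ together with a map $L\to V$; each \emph{leg} is a dangling half-edge attached to a vertex, and legs do not belong to $E$. If $R$ and $S$ have the same leg set, $R\circ S=S\circ R$ is the graph obtained from their disjoint union by joining corresponding legs into edges. Any set $W$ of vertices of a graph $\Gamma$ gives such a decomposition: the two poles are the subgraphs induced on $W$ and on its complement, and the legs are the edges between them.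

In \eqref{eq:subset}, the part of $B$ that lies inside $R$ is seen from outside only through the way it connects the legs. A set $A\subseteq E(R)$ \emph{induces} the partition of $L$ in which two legs lie in one block when their vertices lie in one component of $(V,A)$. For a partition $\pi$ of $L$ put
\[
c_\pi(R)=\sum_{A\text{ induces }\pi}(-1)^{|E\setminus A|}\,Q^{\beta(A)},
\]
and let $P_\pi$ be the pole with one vertex for each block, no edges, and each leg attached to its block. Then $c_\pi(P_\sigma)$ is $1$ if $\pi=\sigma$ and $0$ otherwise.

\begin{lemma}[Gluing]\label{lem:glue}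
$F_{R\circ S}=\sum_\pi c_\pi(R)\,F_{P_\pi\circ S}$, and the terms in which $\pi$ has a singleton block vanish.
\end{lemma}

\begin{proof}
Let $\Gamma=R\circ S$. In \eqref{eq:subset} write $B=A\sqcup B'$ with $A=B\cap E(R)$, and let $A$ induce $\pi$. Contract every component of $(V(\Gamma),A)$ to a point, discard $E(R)$, and keep the other edges. The result $\Gamma_A$ is $P_\pi\circ S$ together with isolated vertices, one for each component of $(V(R),A)$ without a leg; these do not affect $\beta$. The graph $\Gamma_A$ has $\kappa_\Gamma(A)=\kappa_R(A)+|V(S)|$ vertices, and $B'$ has $\kappa_\Gamma(B)$ components in it. Hence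
\[
\beta_R(A)+\beta_{P_\pi\circ S}(B')=\big(|A|-|V(R)|+\kappa_R(A)\big)+\big(|B'|-\kappa_R(A)-|V(S)|+\kappa_\Gamma(B)\big)=\beta_\Gamma(B).
\]
Summing over $B'$ and then over $A$ gives the formula. A singleton block is a vertex of degree $1$ in $P_\pi\circ S$, and its edge is a bridge.
\end{proof}

\begin{corollary}\label{cor:small}
Let $|L|\in\{2,3\}$, let $P$ be the pole consisting of one vertex that carries all legs, and let $c(R)$ be the coefficient of the one-block partition. Then $F_{R\circ S}=c(R)F_{P\circ S}=c(R)c(S)F_{P\circ P}$. Consequently $F_{R\circ R}\,F_{P\circ P}=F_{R\circ P}^2$, where $F_{P\circ P}=Q-1$ if $|L|=2$ and $F_{P\circ P}=F_\theta$ if $|L|=3$.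
\end{corollary}

\begin{proof}
The one-block partition is the only partition of $L$ without singletons. Apply Lemma~\ref{lem:glue} to $R$ and then to $S$. This gives $F_{R\circ R}=c(R)^2F_{P\circ P}$ and $F_{R\circ P}=c(R)F_{P\circ P}$, as $c(P)=1$.
\end{proof}

The coefficients $c_\pi$ inherit the sign behavior of Lemma~\ref{lem:positive}. This is the source of the inequality. Write $|\pi|$ for the number of blocks.

\begin{lemma}[Sign]\label{lem:sign}
Let $0<Q<1$ and let every component of $R=(V,E)$ contain a leg. Then $(-1)^{|E|-|V|+|\pi|}\,c_\pi(R)\ge0$ for every $\pi$.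
\end{lemma}

\begin{proof}
Induction on $|E|$. If $E=\emptyset$, every vertex has a leg, so $R=P_\sigma$ with $|\sigma|=|V|$; then $c_\sigma=1$ has exponent $0$, and all other coefficients vanish. Pairing $A$ with $A\cup e$ as in Lemma~\ref{lem:rules} gives $c_\pi(R)=(Q-1)c_\pi(R-e)$ for a loop $e$ and $c_\pi(R)=c_\pi(R/e)-c_\pi(R-e)$ otherwise.

If $e$ is a loop, then $Q-1<0$ and the exponent for $R-e$ is smaller by one, so the claim follows by induction.

Let $e$ be a non-loop such that every component of $R-e$ has a leg. The same is true of $R/e$. The exponent is unchanged for $R/e$ and smaller by one for $R-e$, so both $c_\pi(R/e)$ and $-c_\pi(R-e)$ have the required sign.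

Finally let $e$ be a non-loop such that some component $C$ of $R-e$ has no leg. Then $C$ is not a component of $R$, so $e$ is a bridge of $R$ with one end in $C$. For $A\subseteq E\setminus e$ the ends of $e$ lie in different components of $(V,A)$, so $\kappa_{R/e}(A)=\kappa_{R-e}(A)-1$ and $\beta_{R/e}(A)=\beta_{R-e}(A)$. One of the two merged components lies in $C$ and has no leg, so $A$ induces the same partition in $R/e$ and in $R-e$. Hence $c_\pi(R/e)=c_\pi(R-e)$ and $c_\pi(R)=0$.
\end{proof}

Both hypotheses are needed. Adding an isolated vertex without a leg leaves $c_\pi$ unchanged and flips the parity of the exponent. For a single vertex with one loop and one leg the lemma asserts $-(Q-1)\ge0$, which fails for $Q>1$, in particular at the conjugate point $\phi+1$.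

Now let $L=\{1,2,\bar1,\bar2\}$. The partitions without singletons are $\{L\}$ and the three pairings $\{1\bar1\}\{2\bar2\}$, $\{12\}\{\bar1\bar2\}$, $\{1\bar2\}\{2\bar1\}$. We denote their poles by $P_\bullet,P_{=},P_{\parallel},P_{\times}$ (Figure~\ref{fig:poles}) and write $c_\times$ for the coefficient of the last pairing, the \emph{crossing coefficient}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \x in {0,5,10,15}{
  \node at (\x-1.35,1) {\small $1$}; \node at (\x-1.35,-1) {\small $2$};
  \node at (\x+1.35,1) {\small $\bar1$}; \node at (\x+1.35,-1) {\small $\bar2$};}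
\draw (-1,1)--(1,-1) (-1,-1)--(1,1); \fill (0,0) circle (4pt);
\draw (4,1)--(6,1) (4,-1)--(6,-1); \fill (5,1) circle (4pt) (5,-1) circle (4pt);
\draw (9,1)--(9.5,0)--(9,-1) (11,1)--(10.5,0)--(11,-1); \fill (9.5,0) circle (4pt) (10.5,0) circle (4pt);
\draw (14,1)--(16,-1); \draw[white,line width=5pt] (14.8,-0.2)--(15.2,0.2); \draw (14,-1)--(16,1);
\fill (14.5,0.5) circle (4pt) (14.5,-0.5) circle (4pt);
\node at (0,-2) {$P_\bullet$}; \node at (5,-2) {$P_{=}$}; \node at (10,-2) {$P_{\parallel}$}; \node at (15,-2) {$P_{\times}$};
\end{tikzpicture}
\caption{The four edgeless poles with legs $1,2,\bar1,\bar2$ in which every vertex carries at least two legs. Dots are vertices; the crossing in $P_\times$ is not a vertex.}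
\label{fig:poles}
\end{figure}

\begin{lemma}[Golden relation]\label{lem:golden}
For every pole $R$ with legs $1,2,\bar1,\bar2$, at $Q=Q_0$,
\[
F_{R\circ P_\bullet}+\phi\,\big(F_{R\circ P_{=}}+F_{R\circ P_{\parallel}}\big)=-\phi\,c_\times(R).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:glue} the left side is a linear form in the four coefficients of $R$ that belong to $P_\bullet,P_=,P_\parallel,P_\times$. So it suffices to check the identity when $R$ is one of these poles, for which $c_\times=0,0,0,1$. Put $N=Q-1$ and let $p\neq p'$ be poles of pairings. Then $p\circ p$ is a pair of disjoint $2$-cycles, $p\circ p'$ is a $4$-cycle, $p\circ P_\bullet$ is a subdivision of a vertex with two loops, and $P_\bullet\circ P_\bullet$ consists of four parallel edges; for the last graph, contraction of an edge gives three loops and deletion gives $\theta$, with $F_\theta=N^2-N$. Thus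
\begin{equation}\label{eq:gram}
F_{p\circ p}=N^2,\qquad F_{p\circ p'}=N,\qquad F_{p\circ P_\bullet}=N^2,\qquad F_{P_\bullet\circ P_\bullet}=N(N^2-N+1).
\end{equation}
At $Q_0$ we have $N=-\phi^{-1}$ and $N^2-N+1=\phi^{-2}+\phi^{-1}+1=2$. The left side equals
\begin{align*}
-2\phi^{-1}+2\phi\cdot\phi^{-2}&=0 &&\text{for } R=P_\bullet,\\
\phi^{-2}+\phi\,(\phi^{-2}-\phi^{-1})=\phi^{-2}+\phi^{-1}-1&=0 &&\text{for } R=P_= \text{ or } P_\parallel,\\
\phi^{-2}+2\phi\,(-\phi^{-1})=\phi^{-2}-2&=-\phi &&\text{for } R=P_\times. \qedhere
\end{align*}
\end{proof}

\begin{remark}\label{rem:gram}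
This is where the golden ratio enters. A relation of this kind needs a combination of $P_=,P_\parallel,P_\bullet$ that pairs to zero with each of the three, that is, a kernel vector of the $3\times3$ matrix $M$ of values \eqref{eq:gram}. The matrix $M/N$ multiplies $(1,-1,0)$ by $N-1$, and on the span of $(1,1,0)$ and $(0,0,1)$ it has determinant $(N+1)(N^2-N+1)-2N^2=(N-1)(N^2-N-1)$. So $\det M=N^3(N-1)^2(N^2-N-1)$, and apart from $Q=1,2$ the matrix is singular only for $N\in\{\phi,-\phi^{-1}\}$, that is, for $Q\in\{\phi+1,Q_0\}$.
\end{remark}

\section{One step for $K_{3,3}$}\label{sec:example}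

Let $G=K_{3,3}$ with sides $\{h,a_1,a_2\}$ and $\{v,b_1,b_2\}$, and let $e=hv$. We expand both sides of \eqref{eq:main} along $e$ and compare. Removing $h$ and $v$ leaves the $4$-cycle $C=a_1b_1a_2b_2$.

\emph{The left side.} The contraction $G/e$ is the wheel $W$, a vertex of degree $4$ joined to the four vertices of $C$. The deletion $G-e$ is a subdivision of $C$ with the chords $a_1a_2$ and $b_1b_2$, which is $K_4$. So $F_W=F_G+F_{K_4}=(Q^2-5Q+7)F_\theta$, and $F_W(Q_1)=-2\phi^{-3}$ by \eqref{eq:values}. Therefore
\begin{equation}\label{eq:exleft}
(-\phi)^9F_G(Q_1)=(-\phi)^9F_W(Q_1)+\phi^3\cdot(-\phi)^6F_{K_4}(Q_1)=2\phi^6+\phi^7 .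
\end{equation}

\emph{The right side.} Let $T$ be the pole $G-h$, with legs at $v,b_1,b_2$. Since $F_\theta(Q_0)=1$, Corollary~\ref{cor:small} gives $F_G(Q_0)^2=F_{T\circ T}(Q_0)$. The edge $e$ has become the edge $v\bar v$ between the two copies of $v$. Removing $v$ and $\bar v$ from $T\circ T$ leaves the pole $R$ of Figure~\ref{fig:R}. Contracting $v\bar v$ gives $R\circ P_\bullet$ and deleting it gives $R\circ P_\parallel$, so by Lemma~\ref{lem:golden} and $1+\phi=\phi^2$, at $Q_0$,
\[
F_{T\circ T}=F_{R\circ P_\bullet}-F_{R\circ P_\parallel}=-\phi F_{R\circ P_=}-\phi^2F_{R\circ P_\parallel}-\phi\,c_\times(R).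
\]
Here $R\circ P_=$ is a subdivision of the cube: two copies of $C$ with corresponding vertices joined. The graph $R\circ P_\parallel$ is a subdivision of $T^-\circ T^-$, where $T^-$ is $K_4$ with the edge $b_1b_2$ cut into two legs, and Corollary~\ref{cor:small} gives $F_{R\circ P_\parallel}(Q_0)=F_{K_4}(Q_0)^2/(Q_0-1)=-\phi^5$. To find $c_\times(R)$, let $A$ connect $a_1$ to $\bar a_2$ and $a_2$ to $\bar a_1$ in two different components. One connection runs through $b_1\bar b_1$ and the other through $b_2\bar b_2$, which can happen in two ways. In each, the two paths have three edges and cover all eight vertices, and any further edge of $R$ would join them. So there are two sets $A$, each with $\beta(A)=0$ and $|E(R)\setminus A|=4$, and $c_\times(R)=2$. Therefore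
\begin{equation}\label{eq:exright}
F_G(Q_0)^2=-\phi F_{\mathrm{cube}}(Q_0)+\phi^7-2\phi .
\end{equation}
The left side is $9\phi^4$. With $\phi^4=3\phi+2$, $\phi^6=8\phi+5$ and $\phi^7=13\phi+8$ we obtain $-\phi F_{\mathrm{cube}}(Q_0)=16\phi+10=2\phi^6$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[gray] (0,1)--(2,-1) (0,-1)--(2,1) (4,1)--(6,1) (4,-1)--(6,-1);
\draw[very thick] (-1,1)--(4,1)--(6,-1)--(7,-1);
\draw[very thick,dashed] (-1,-1)--(4,-1)--(6,1)--(7,1);
\foreach \p in {(0,1),(0,-1),(2,1),(2,-1),(4,1),(4,-1),(6,1),(6,-1)} \fill \p circle (2.5pt);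
\node[above] at (0,1) {$a_1$}; \node[below] at (0,-1) {$a_2$};
\node[above] at (2,1) {$b_1$}; \node[below] at (2,-1) {$b_2$};
\node[above] at (4,1) {$\bar b_1$}; \node[below] at (4,-1) {$\bar b_2$};
\node[above] at (6,1) {$\bar a_1$}; \node[below] at (6,-1) {$\bar a_2$};
\node[left] at (-1,1) {$1$}; \node[left] at (-1,-1) {$2$};
\node[right] at (7,1) {$\bar1$}; \node[right] at (7,-1) {$\bar2$};
\end{tikzpicture}
\caption{The pole $R$ for $K_{3,3}$: two copies of the $4$-cycle $a_1b_1a_2b_2$ joined by the edges $b_1\bar b_1$ and $b_2\bar b_2$, with four legs. The thick solid and dashed paths show one of the two ways to join leg $1$ to $\bar2$ and leg $2$ to $\bar1$ disjointly. Only dots are vertices.}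
\label{fig:R}
\end{figure}

Compare \eqref{eq:exleft} with \eqref{eq:exright}. The contraction terms agree ($2\phi^6$), the deletion terms agree ($\phi^7$), and the defect $2\phi$ is $\phi$ times the number of crosswise connections. The partner of the wheel is the cube, which is the double of the wheel with its center removed. So the statement to be proved by induction must compare a graph with one vertex of arbitrary degree, evaluated at $Q_1$, with its double, evaluated at $Q_0$.

\section{Hubs, doubles and the recursion}\label{sec:hub}

\begin{definition}\label{def:adm}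
A pair $(G,h)$ is \emph{admissible} if $h$ is a vertex of $G$ of degree $k\ge1$ that carries no loop, all other vertices have degree $3$, there are $n\ge1$ of them, and $G-h$ is connected. We call $h$ the \emph{hub}. Let $T$ be the pole $G-h$ whose legs are the $k$ edges at $h$. The \emph{double} of $(G,h)$ is the cubic graph $\widehat G=T\circ T$. The degree sum $3n+k$ is even, so $n\equiv k\pmod 2$. Put
\[
\ell(G,h)=(-\phi^3)^{\frac{n+k}2-1}F_G(Q_1),\qquad r(G,h)=(-\phi)^{k-3}F_{\widehat G}(Q_0),\qquad \Omega=\ell-r .
\]
\end{definition}

The weights are dictated by Section~\ref{sec:example}. Contraction raises $k$ by one and deletion lowers it by one, so the weight $(-\phi)^k$ turns the coefficients $-\phi$ and $-\phi^2$ of the expansion of $F_{\widehat G}$ into $1$ and $\phi^3$. On the other side the coefficients are $1$ and $-1$, and $\beta(G)=\frac{3n+k}2-n=\frac{n+k}2$ is unchanged by contraction and drops by one under deletion, so the weight $(-\phi^3)^{\beta(G)}$ also produces $1$ and $\phi^3$. The shifts $-1$ and $-3$ in the exponents make $\Omega$ agree with $D$ for hubs of small degree.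

\begin{lemma}\label{lem:smallhub}
Let $(G,h)$ be admissible.
\begin{enumerate}
\item[(a)] If $k=3$, then $\Omega(G,h)=D(G)$.
\item[(b)] If $k=2$ and $H$ is the cubic graph obtained by suppressing $h$, then $\Omega(G,h)=D(H)$.
\end{enumerate}
\end{lemma}

\begin{proof}
In the notation of Corollary~\ref{cor:small}, $G=T\circ P$. (a) $G$ has $3(n+1)/2$ edges and $(-\phi^3)^{(n+1)/2}=(-\phi)^{3(n+1)/2}$, so $\ell=(-\phi)^{|E(G)|}F_G(Q_1)$. Also $r=F_{\widehat G}(Q_0)=F_G(Q_0)^2/F_\theta(Q_0)=F_G(Q_0)^2$.

(b) $H$ has $3n/2$ edges and $F_H=F_G$, so $\ell=(-\phi^3)^{n/2}F_G(Q_1)=(-\phi)^{|E(H)|}F_H(Q_1)$. Also $r=(-\phi)^{-1}F_H(Q_0)^2/(Q_0-1)=F_H(Q_0)^2$, because $(-\phi)(-\phi^{-1})=1$.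
\end{proof}

\begin{theorem}\label{thm:hub}
For every admissible pair $(G,h)$ we have $\Omega(G,h)\ge0$, with equality if $G$ is planar.
\end{theorem}

The inductive step is the computation of Section~\ref{sec:example} in general. Consider the following situation.

\medskip\noindent(S)\quad \emph{$(G,h)$ is admissible, $G$ is bridgeless, $n\ge2$, and $v$ is a vertex joined to $h$ by exactly one edge $e$, with $G-\{h,v\}$ connected.}

\medskip\noindent Then $G$ has no loops, and $k\ge2$, since otherwise $e$ would be a bridge. The two edges at $v$ other than $e$ end in $G-\{h,v\}$; call them $1$ and $2$. Let $G^-$ be $G-e$ with $v$ suppressed. Let $T'$ be the pole $G-\{h,v\}$ whose legs are $1$, $2$ and the $k-1$ edges at $h$ other than $e$, which we call \emph{old} legs. Let $R$ be the pole obtained from two copies of $T'$ by joining corresponding old legs into edges; its legs are $1,2$ in one copy and $\bar1,\bar2$ in the other.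

\begin{proposition}\label{prop:rec}
In situation \textup{(S)} the pairs $(G/e,h)$ and $(G^-,h)$ are admissible with $n-1$ vertices besides the hub, and, with $c_\times(R)$ evaluated at $Q_0$,
\[
\Omega(G,h)=\Omega(G/e,h)+\phi^3\,\Omega(G^-,h)+\phi^{k-2}\,|c_\times(R)| .
\]
\end{proposition}

\begin{proof}
The pole $T'$ is connected and has $n-1\ge1$ vertices. In $G/e$ the hub has degree $k+1$ and no loop, as $e$ has no parallel edge, and removing it leaves $T'$. In $G^-$ the hub has degree $k-1\ge1$ and no loop, and removing it leaves $T'$ with legs $1,2$ joined into an edge; this edge may be a loop at a vertex of degree $3$, which Definition~\ref{def:adm} allows. So both pairs are admissible.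

\emph{The term $\ell$.} We have $F_G=F_{G/e}-F_{G^-}$. The sum $n+k$ is unchanged for $G/e$ and smaller by $2$ for $G^-$. Hence $\ell(G,h)=\ell(G/e,h)+\phi^3\ell(G^-,h)$.

\emph{The term $r$.} The double $\widehat G$ consists of $R$ and an edge $v\bar v$, where $v$ receives the legs $1,2$ and $\bar v$ receives $\bar1,\bar2$. Contracting $v\bar v$ gives $R\circ P_\bullet$ and deleting it gives $R\circ P_\parallel$. Suppressing the two vertices of degree $2$ turns $R\circ P_=$ into $T'\circ T'=\widehat{G/e}$ and $R\circ P_\parallel$ into $\widehat{G^-}$. Put $b=c_\times(R)$. By Lemma~\ref{lem:golden}, at $Q_0$,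
\[
F_{\widehat G}=F_{R\circ P_\bullet}-F_{R\circ P_\parallel}=-\phi F_{\widehat{G/e}}-\phi^2F_{\widehat{G^-}}-\phi b .
\]
Multiply by $(-\phi)^{k-3}$. The weights of $G/e$ and $G^-$ are $(-\phi)^{k-2}$ and $(-\phi)^{k-4}$, and $-\phi^2(-\phi)^{k-3}=\phi^3(-\phi)^{k-4}$. So $r(G,h)=r(G/e,h)+\phi^3r(G^-,h)+(-\phi)^{k-2}b$, and
\[
\Omega(G,h)=\Omega(G/e,h)+\phi^3\Omega(G^-,h)+(-1)^{k-1}\phi^{k-2}b .
\]

\emph{The sign of $b$.} The pole $R$ has $2(n-1)$ vertices, each incident with three edge ends or legs, and four legs. So $|E(R)|=\frac{6(n-1)-4}{2}=3n-5$ and $|E(R)|-|V(R)|=n-3$. Each copy of $T'$ is connected and carries a leg of $R$, so every component of $R$ has a leg. Lemma~\ref{lem:sign} with $|\pi|=2$ and $Q=Q_0\in(0,1)$ gives $(-1)^{n-1}b\ge0$. As $n\equiv k\pmod2$, we get $(-1)^{k-1}b=|b|$.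
\end{proof}

For planar graphs the error term is an empty sum. We use two standard facts of plane topology. A planar graph has a drawing on the sphere with piecewise linear edges. And, by the Jordan curve theorem, if $y_1,y_2,y_3,y_4$ lie in this cyclic order on the boundary of a closed disc, then every path in the disc from $y_1$ to $y_3$ meets every path in the disc from $y_2$ to $y_4$.

\begin{lemma}\label{lem:planar}
In situation \textup{(S)}, if $G$ is planar, then $c_\times(R)=0$.
\end{lemma}

\begin{proof}
Draw $G$ on the sphere and remove a thin open disc around the edge $e$ with its ends $h$ and $v$, so thin that it meets the other edges only in initial segments of the edges at $h$ and $v$. What remains is a closed disc $\Delta$ in which $T'$ is drawn, with the legs ending at distinct points of $\partial\Delta$ and everything else in the interior. Going around $\partial\Delta$ we meet the two edges at $v$ consecutively, at points $x_1,x_2$, and then the $k-1$ old legs. So there is a closed arc $I\subset\partial\Delta$ that contains the ends of all old legs and neither $x_1$ nor $x_2$. Take a mirror copy $\bar\Delta$ and glue $I$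 to $\bar I$ pointwise. Two discs glued along a boundary arc form a closed disc $\Delta^*$, and $R$ is drawn in it. The boundary of $\Delta^*$ runs through the part of $\partial\Delta$ outside $I$ and returns through its mirror image, so the legs of $R$ end on it in the cyclic order $x_1,x_2,\bar x_2,\bar x_1$. If a set $A\subseteq E(R)$ induced $\{1\bar2\}\{2\bar1\}$, two different components of $(V(R),A)$, extended by the legs, would contain disjoint paths in $\Delta^*$ from $x_1$ to $\bar x_2$ and from $x_2$ to $\bar x_1$. This contradicts the fact recalled above, so the sum defining $c_\times(R)$ is empty.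
\end{proof}

\section{The inequality for admissible pairs}\label{sec:induction}

The induction must stay inside the admissible pairs, so it needs a neighbor of the hub whose removal keeps $G-h$ connected.

\begin{lemma}\label{lem:choice}
Let $(G,h)$ be admissible with $G$ bridgeless and $n\ge2$. Then $h$ has a neighbor $v$ with $G-\{h,v\}$ connected.
\end{lemma}

\begin{proof}
Write $T$ for the connected graph $G-h$, and call $x$ a cut vertex if $T-x$ is disconnected. If there is no cut vertex, any neighbor of $h$ will do. Otherwise choose a cut vertex $x$ and a component $C$ of $T-x$ with $|V(C)|$ as small as possible. No vertex $y$ of $C$ is a cut vertex: the vertices outside $C$ are connected to $x$ in $T-y$, so a component of $T-y$ not containing $x$ would lie in $C-y$ and be smaller than $C$. It remains to show that some vertex of $C$ is adjacent to $h$. Suppose not. Then all edges of $G$ leaving $C$ end at $x$. There are one or two of them, since $x$ has degree $3$ and a neighbor in another component of $T-x$. If there is one, it is a bridge. If there are two, the third edge at $x$ is the only edge leaving $V(C)\cup\{x\}$, and it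 is a bridge. Both cases contradict the hypothesis.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hub}]
Induction on $n$. Deletion can create bridges, so we treat them first.

\emph{Bridges.} Let $g$ be a bridge of $G$; then $F_G=0$. If $g$ is incident with $h$, then $k=1$, since $G-h$ is connected and a second edge at $h$ would close a cycle through $g$; the single edge between the two copies of $T$ is then a bridge of $\widehat G$. Otherwise the side of $g$ not containing $h$ carries no leg of $T$, so in $\widehat G$ each copy of this side is attached only through the corresponding copy of $g$, which is a bridge. In both cases $F_{\widehat G}=0$ and $\Omega=0$. From now on $G$ is bridgeless, hence loopless.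

\emph{The case $n=1$.} All three edges of the vertex other than $h$ go to $h$, so $G=\theta$ and $\Omega=D(\theta)=0$ by Lemma~\ref{lem:smallhub}(a) and Example~\ref{ex:small}.

\emph{The case $n\ge2$.} Take $v$ as in Lemma~\ref{lem:choice}. Since $G-h$ is connected and has at least two vertices, $v$ has one or two edges to $h$.

Suppose $v$ has two edges to $h$, and let $vw$ be the third edge, $w\ne h$. Let $G'$ be $G-v$ with a new edge $hw$. Then $(G',h)$ is admissible with parameters $n-1$ and $k-1$, and $F_G=(Q-2)F_{G'}$ by Lemma~\ref{lem:rules}(f). In $\widehat G$ the vertices $v,\bar v$ are joined by two edges. Rule (f) removes $v$ and adds an edge $\bar vw$, and suppressing $\bar v$ leaves an edge $w\bar w$; the result is $\widehat{G'}$. So $F_{\widehat G}=(Q-2)F_{\widehat{G'}}$. Both exponents in Definition~\ref{def:adm} drop by one from $G$ to $G'$, and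
\[
(-\phi^3)(Q_1-2)=\phi^2=(-\phi)(Q_0-2).
\]
Hence $\Omega(G,h)=\phi^2\Omega(G',h)\ge0$. If $G$ is planar, so is $G'$, because $G$ minus one edge $hv$ is a subdivision of $G'$; then $\Omega(G,h)=0$.

Suppose $v$ has one edge to $h$. This is situation (S), and all three terms in Proposition~\ref{prop:rec} are nonnegative. If $G$ is planar, so are $G/e$ and $G^-$; the first two terms vanish by induction and the third by Lemma~\ref{lem:planar}.
\end{proof}

\begin{remark}\label{rem:where}
The value $Q_1$ plays no role in Proposition~\ref{prop:rec}, where $\ell$ is only subjected to deletion and contraction. It is used in the double-edge step, which forces $Q_1-2=-\phi^{-1}$, and in the base case, which needs $-\phi^3(Q_1-1)(Q_1-2)=1$.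
\end{remark}

\begin{remark}\label{rem:conn}
The theorem fails if $G-h$ may be disconnected. Identify a vertex of $\theta$ with a vertex of $K_{3,3}$ and call it $h$; then $n=k=6$. By \eqref{eq:subset}, $F$ is multiplicative under such an identification, since $\beta$ is additive, and the double is the disjoint union of the two doubles. So $\ell=(-\phi^3)^5(-\phi^{-3})F_{K_{3,3}}(Q_1)=-\phi^3(-\phi)^9F_{K_{3,3}}(Q_1)$ and $r=-\phi^3F_{K_{3,3}}(Q_0)^2$, and $\Omega=-\phi^3D(K_{3,3})<0$.
\end{remark}

\begin{corollary}\label{cor:conn}
If $G$ is a connected bridgeless cubic graph, then $D(G)\ge0$, with equality if $G$ is planar.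
\end{corollary}

\begin{proof}
Let $h$ be any vertex. It has no loop. If $G-h$ were disconnected, some component would receive only one of the three edges at $h$, a bridge. So $(G,h)$ is admissible with $k=3$; apply Theorem~\ref{thm:hub} and Lemma~\ref{lem:smallhub}(a).
\end{proof}

\section{Nonplanar graphs}\label{sec:sharp}

It remains to bound $D(G)$ from below when $G$ is nonplanar. The induction above does not do this: the graphs $G/e$ and $G^-$ may both be planar, as for $K_{3,3}$, and Lemma~\ref{lem:sign} gives no lower bound for $|c_\times(R)|$. We therefore choose $e$ differently, outside a subdivided $K_{3,3}$, so that the deletion term alone stays positive. The price is that the edge so chosen need not be in situation (S). The exceptions turn out to be exactly the rungs, and for them $D$ can be computed exactly.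

\begin{lemma}\label{lem:rung}
Let $G$ arise from a connected bridgeless cubic graph $H$ by a rung insertion. Then $G$ is a connected bridgeless cubic graph that contains a subdivision of $H$, and $F_G=(Q-2)F_H$ and $D(G)=\phi^2D(H)$.
\end{lemma}

\begin{proof}
Let $e=hv$ be the rung. The graph $G-e$ is a subdivision of $H$, hence connected and bridgeless, and $e$ lies on a cycle because $G-e$ is connected. So $G$ is connected, bridgeless and cubic.

Let $a=b=xy$. In $G$ this edge is replaced by edges $xh$, $vy$ and two edges $hv$. Lemma~\ref{lem:rules}(f) removes $v$ and adds $hy$, and suppressing $h$ gives $H$. So $F_G=(Q-2)F_H$.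

Let $\{a,b\}$ be a $2$-edge-cut, with $h$ on $a$ and $v$ on $b$. Since $H-a$ is connected and $H-\{a,b\}$ is not, $b$ is a bridge of $H-a$; so $H-\{a,b\}$ has exactly two components $C_1,C_2$, and $b$ joins them. So does $a$, for otherwise $b$ would be a bridge of $H$. Regard $C_1,C_2$ as poles with legs $a,b$ and one-block coefficients $c_1,c_2$. Corollary~\ref{cor:small} gives $F_H=F_{C_1\circ C_2}=c_1c_2(Q-1)$. In $G$ each $C_i$ is attached by one edge to $h$ and one edge to $v$. By the same corollary it may be replaced by a vertex of degree $2$ at the cost of a factor $c_i$, and the result is a subdivision of $\theta$. So $F_G=c_1c_2(Q-1)(Q-2)=(Q-2)F_H$.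

Finally $G$ has three more edges than $H$, and $(-\phi)^3(Q_1-2)=\phi^2=(Q_0-2)^2$.
\end{proof}

Let $G$ be a connected bridgeless cubic graph with at least $4$ vertices. Call an edge $e=hv$ \emph{removable} if $G-e$ is connected and bridgeless, and let $G\ominus e$ be $G-e$ with $h$ and $v$ suppressed. This is well defined: suppressing $h$ could create a loop at $v$ only if both remaining edges at $h$ went to $v$, and then $G-e$ would have a component on $\{h,v\}$, which is impossible as it is connected and has further vertices. Since $G-e$ is a subdivision of $G\ominus e$, the graph $G\ominus e$ is a connected bridgeless cubic graph with two vertices fewer than $G$.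

\begin{lemma}\label{lem:remove}
If $e$ is removable, then $G$ arises from $G\ominus e$ by a rung insertion, or $D(G)\ge\phi^3D(G\ominus e)$.
\end{lemma}

\begin{proof}
\emph{Case 1: $e$ has a parallel edge.} There is only one, since $G\ne\theta$. The third edges $hx$ and $vy$ end outside $\{h,v\}$, and the suppressions turn the walk $x,h,v,y$ in $G-e$ into a single edge $a$. So $G$ arises from $G\ominus e$ by a rung insertion with $a=b$.

\emph{Case 2: $e$ has no parallel edge and $G-\{h,v\}$ is disconnected.} Four edges other than $e$ leave $\{h,v\}$. Each component of $G-\{h,v\}$ receives at least two of them, since $G-e$ is connected and bridgeless. So there are exactly two components $C_1,C_2$, each receiving two. If one received both edges from $h$, the other would receive both edges from $v$, and $G-e$ would be disconnected. So each receives one edge from $h$ and one from $v$. The suppressions produce two edges $a\neq b$ joining $C_1$ to $C_2$, and their removal from $G\ominus e$ leaves the disconnected graph $G-\{h,v\}$. So $G$ arises by a rung insertion at the $2$-edge-cut $\{a,b\}$.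

\emph{Case 3: $e$ has no parallel edge and $G-\{h,v\}$ is connected.} As in Corollary~\ref{cor:conn}, $(G,h)$ is admissible with $k=3$, and we are in situation (S). The hub of $G^-$ has degree $2$, and suppressing it gives $G\ominus e$. Proposition~\ref{prop:rec}, both parts of Lemma~\ref{lem:smallhub}, and Theorem~\ref{thm:hub} for $(G/e,h)$ give
\[
D(G)=\Omega(G/e,h)+\phi^3D(G\ominus e)+\phi\,|c_\times(R)|\ \ge\ \phi^3D(G\ominus e). \qedhere
\]
\end{proof}

Kuratowski's theorem states that a graph is nonplanar if and only if it contains a subdivision of $K_5$ or of $K_{3,3}$ as a subgraph. A subdivision of $K_5$ has vertices of degree $4$, so only $K_{3,3}$ occurs in cubic graphs.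

\begin{lemma}\label{lem:ear}
Let $G\neq K_{3,3}$ be a connected bridgeless nonplanar cubic graph. Then $G$ has a removable edge $e$ with $G\ominus e$ nonplanar.
\end{lemma}

\begin{proof}
Let $S\subseteq G$ be a subdivision of $K_{3,3}$. If $S=G$, then $G=K_{3,3}$, as $G$ has no vertex of degree $2$; so $S$ is a proper subgraph. Among the connected bridgeless proper subgraphs of $G$ that contain $S$ choose a maximal one, $S'$. Being connected and bridgeless with more than one vertex, $S'$ has minimum degree at least $2$. Since $G$ is connected and $S'\ne G$, there is an edge $xy\notin E(S')$ with $x\in V(S')$. It lies on a cycle of $G$. Follow the cycle from $x$ through $y$ until it first returns to $V(S')$, at a vertex $z$. The walk $P$ so obtained uses no edge of $S'$: the first edge was chosen outside $S'$, and each later edge has an end outside $V(S')$. If $z=x$, then $x$ has two edge ends in $P$ and at least two in $S'$, which is impossible in a cubic graph. So $P$ is a path between distinct vertices of $S'$. Then $S'\cup P$ is connected, bridgeless and larger than $S'$, so $S'\cup P=G$. An interior vertex of $P$ would have degree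 $2$ in $G$, so $P$ is a single edge $e$, and $G-e=S'$ is connected and bridgeless. It contains $S$ and is a subdivision of $G\ominus e$, so $G\ominus e$ is nonplanar.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We prove the bound, and the claim that equality forces the stated form, by induction on $n$. If $G=K_{3,3}$, then $D(G)=2\phi=2\phi^{6-5}$ by Example~\ref{ex:small}. Otherwise take $e$ as in Lemma~\ref{lem:ear} and let $H=G\ominus e$, a connected bridgeless nonplanar cubic graph with $n-2$ vertices. By induction $D(H)\ge2\phi^{n-7}>0$. By Lemmas~\ref{lem:remove} and~\ref{lem:rung}, either $G$ arises from $H$ by a rung insertion and $D(G)=\phi^2D(H)$, or $D(G)\ge\phi^3D(H)>\phi^2D(H)$. In both cases $D(G)\ge\phi^2D(H)\ge2\phi^{n-5}$. If $D(G)=2\phi^{n-5}$, the second alternative is excluded and $D(H)=2\phi^{n-7}$. By induction $H$ arises from $K_{3,3}$ by rung insertions, and hence so does $G$.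

Conversely, let $G$ arise from $K_{3,3}$ by $m$ rung insertions. By Lemma~\ref{lem:rung}, applied $m$ times, $G$ is connected, bridgeless and cubic, contains a subdivision of $K_{3,3}$, and has $D(G)=\phi^{2m}\cdot2\phi$. It has $n=6+2m$ vertices, so $D(G)=2\phi^{n-5}$. An insertion with $a=b$ is always available, so every even $n\ge6$ occurs.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G_1,\dots,G_s$ be the components of $G$, and let $\lambda_i$ and $\rho_i$ be the left and right sides of \eqref{eq:main} for $G_i$. By Corollary~\ref{cor:conn} and Theorem~\ref{thm:sharp}, $\lambda_i\ge\rho_i$, with equality if and only if $G_i$ is planar. By Lemma~\ref{lem:positive}, $F_{G_i}(Q_0)\ne0$, so $\rho_i>0$. The two sides of \eqref{eq:main} for $G$ are $\prod_i\lambda_i$ and $\prod_i\rho_i$. Since $\lambda_i\ge\rho_i>0$ for all $i$, we get $\prod_i\lambda_i\ge\prod_i\rho_i$, with equality if and only if $\lambda_i=\rho_i$ for all $i$, that is, if and only if every component is planar. A graph is planar if and only if all its components are.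
\end{proof}

\begin{thebibliography}{1}

\bibitem{AK}
Ian Agol and Vyacheslav Krushkal,
\emph{Structure of the flow and Yamada polynomials of cubic graphs},
arXiv:1801.00502 (2018).

\end{thebibliography}
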